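# A geodesic that straightens out at both ends and is not a metric line

## 1. A plane loop and the integrals it carries

Start in the plane with the curve
$$x(t)=\sqrt2\,\mathrm{sech}(\sqrt2\,t),\qquad y(t)=t-\sqrt2\tanh(\sqrt2\,t),\qquad t\in\mathbb R .$$
Its velocity is
$$\dot x=-2\,\mathrm{sech}(\sqrt2t)\tanh(\sqrt2t),\qquad \dot y=1-2\,\mathrm{sech}^2(\sqrt2t)=1-x^2 .$$
Since $4\,\mathrm{sech}^2\tanh^2=4\,\mathrm{sech}^2-4\,\mathrm{sech}^4=1-(1-2\,\mathrm{sech}^2)^2$, we have $\dot x^2+\dot y^2=1$: the curve has unit speed. It comes up from $y=-\infty$ close to the line $x=0$, turns back near $t=0$ (where $\dot y=-1$), and leaves toward $y=+\infty$, again close to $x=0$. It crosses itself: $x$ is even, $y$ is odd, and $y$ vanishes at some $t_*$ with $1<t_*<\sqrt2$, so $\pm t_*$ give the same point. At both ends the velocity tends to $(0,1)$.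

Take the arc $[-T,T]$ with $T>0$, and write $\tau=\tanh(\sqrt2T)$, $\sigma=\mathrm{sech}(\sqrt2T)$, $s=x(\pm T)=\sqrt2\,\sigma$. We compute three numbers. First, $\Delta y=2T-2\sqrt2\,\tau$. Next, differentiating $\dot x^2=1-(1-x^2)^2=2x^2-x^4$ gives $\ddot x=2x(1-x^2)=2x\dot y$ (for $t\ne0$ after dividing by $\dot x$, and at $t=0$ by continuity), so $\int x\,dy=\frac12[\dot x]_{-T}^T=-2\sigma\tau$. Finally, substituting $u=\sqrt2t$ and using $\int_{-\sqrt2T}^{\sqrt2T}\mathrm{sech}^4u\,du=2(\tau-\tau^3/3)$,
$$\int x^2\,dy=\sqrt2\int_{-\sqrt2T}^{\sqrt2T}(\mathrm{sech}^2u-2\,\mathrm{sech}^4u)\,du=\sqrt2\Bigl[2\tau-4\Bigl(\tau-\frac{\tau^3}3\Bigr)\Bigr].$$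
In summary,
$$\Delta y=2T-2\sqrt2\,\tau,\qquad \int x\,dy=-2\sigma\tau,\qquad I_2:=\int x^2\,dy=-\sqrt2\,\tau\Bigl(2-\frac43\tau^2\Bigr). \tag{1}$$
So $I_2<0$ for every $T>0$, and $I_2\to-\frac{2\sqrt2}3$ as $T\to\infty$.

Now ask: among curves with the same endpoints, the same $\int x\,dy$ and the same $\int x^2\,dy$, is this arc shortest? Its length $2T$ exceeds the obvious lower bound $\Delta y$ by $2\sqrt2\,\tau$, and one would like to recover this excess. The natural try is to straighten the curve into a graph over the $y$-axis. This cannot work: along a graph traversed with $\dot y\ge0$ we have $\int x^2\,dy\ge0$, whereas $I_2<0$. Every competitor must go backward in $y$ somewhere, just as the loop does. We shall see in Section 5 that the arc is in fact shortest.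

Next give the curve room in a second direction. Let $x=(x_1,x_2)$, with the loop in $x_1$ and $x_2=0$, and prescribe the endpoints, $\int x_1dy$, $\int x_2dy$ and $\int(x_1^2-x_2^2)\,dy$. Consider a long wave $x_2=\beta\sin(2\pi y/\ell)$ over $0\le y\le\ell$. It contributes nothing to $\int x_2dy$. It contributes $-\beta^2\ell/2$ to the last integral, and it costs an extra length of at most
$$\frac12\int_0^\ell\Bigl(\frac{dx_2}{dy}\Bigr)^2dy=\frac{\pi^2\beta^2}{\ell}.$$
To produce a fixed negative amount $-m$ we need $\beta^2=2m/\ell$, and the cost is $2\pi^2m/\ell^2\to0$. Negative values that formerly required a loop are now almost free. So this second problem should have a shortcut, even though the loop itself has not changed and its velocity still has the same limit at both ends.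

The question is then this. In a Carnot group, does "the velocity tends to the same unit vector at $+\infty$ and at $-\infty$" imply that a geodesic is shortest on every interval? A conjecture says that it does, and more. The notes disprove it with the example just sketched, and then find where in a family of groups it holds.

## 2. Carnot groups, metric lines and the conjecture

**Sub-Riemannian manifolds.** A sub-Riemannian manifold is a triple $(M,\mathcal D,\langle\cdot,\cdot\rangle)$ where $M$ is a smooth manifold, $\mathcal D$ is a bracket-generating distribution and $\langle\cdot,\cdot\rangle$ is an inner product on $\mathcal D$. A curve is *horizontal* if it is absolutely continuous and $\dot\gamma(t)\in\mathcal D_{\gamma(t)}$ for almost every $t$. Its length is $\int\langle\dot\gamma,\dot\gamma\rangle^{1/2}dt$, and $dist$ is the induced distance. A *geodesic* is a horizontal curve that is locally length-minimizing.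

**Metric lines.** A curve $\gamma:\mathbb R\to M$ is a *metric line* if it is a globally minimizing geodesic: $|a-b|=dist(\gamma(a),\gamma(b))$ for all compact intervals $[a,b]$. In Euclidean space these are the straight lines; on a round circle there are none.

**Carnot groups.** A Carnot group $\mathbb G$ of step $s$ is a simply connected Lie group whose Lie algebra is graded and nilpotent,
$$\mathfrak g=V_1\oplus\dots\oplus V_s,\qquad[V_1,V_i]=V_{i+1},\qquad V_{s+1}=\{0\}.$$
It carries the left-invariant distribution spanned by $V_1$ and a left-invariant inner product on it. For a horizontal curve we write $u(t)=(L_{\gamma^{-1}(t)})_*\dot\gamma(t)\in V_1$ for the left-trivialized velocity, defined for almost every $t$.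

**Normal and abnormal lifts.** Let $e_1,\dots,e_k$ be an orthonormal frame of $\mathcal D$, let $h_X(\lambda)=\langle\lambda,X\rangle$ for a covector $\lambda$ and a vector field $X$, and let $H=\frac12\sum h_{e_i}^2$. A curve has a *normal lift* if it is the projection of a solution of Hamilton's equations of $H$ on $T^*M$; along it $\dot\gamma=\sum u_ie_i$ with $u_i=h_{e_i}(\lambda)$. A horizontal curve with $\dot\gamma=\sum u_ie_i$ has an *abnormal lift* if there is an absolutely continuous curve of nonzero covectors $\lambda(t)$ over it which solves Hamilton's equations of the time-dependent Hamiltonian $\sum u_i(t)h_{e_i}$ and has $h_{e_i}(\lambda(t))=0$ for all $i$. In both situations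
$$\frac{d}{dt}h_X(\lambda)=\sum_ju_j\,h_{[e_j,X]}(\lambda). \tag{2}$$
A curve is *strictly abnormal* if it has an abnormal lift and no normal lift.

We use the following facts, all contained in Agrachev–Barilari–Boscain, *A Comprehensive Introduction to Sub-Riemannian Geometry*, CUP 2020.

* **(N)** Projections of normal extremals are locally length-minimizing.
* **(P)** Pontryagin maximum principle: every length-minimizer parametrized by arc length has a normal or an abnormal lift.
* **(G)** Goh condition (Agrachev–Sarychev): a strictly abnormal minimizer has an abnormal lift annihilating $\mathcal D+[\mathcal D,\mathcal D]$.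

We also use two known facts about Carnot groups. Equip $V_1\cong\mathbb G/[\mathbb G,\mathbb G]$ with the inner product of the metric, so that the projection $\pi:\mathbb G\to V_1$ is a sub-Riemannian submersion.

* **(L)** A horizontal lift under $\pi$ of a straight line in $V_1$ parametrized by arc length is a metric line.
* **(A)** If an arc-length geodesic $\gamma$ is a metric line, then there is a unit vector $v\in V_1$ with
$$1=\lim_{t\to\infty}\frac1{2t}\int_{-t}^t\langle v,u(r)\rangle\,dr. \tag{3}$$

**Conjecture** (from Daniella Catalá, Miriam Vollmayr-Lee, and Alejandro Bravo-Doddoli, "Metric Lines in the Space of Curves", arXiv:2511.21065 (2025)). *Consider a left-invariant sub-Riemannian structure in a Carnot group. The metric lines are precisely the geodesics $\gamma$ parametrized by arc length for which there is a unit $v\in\mathfrak g$ with*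
$$v=\lim_{t\to-\infty}u(t)=\lim_{t\to\infty}u(t). \tag{4}$$

Here $v$ necessarily lies in $V_1$, and the limits run over the full-measure set of $t$ where $\dot\gamma(t)$ exists. We call (4) the *limit condition*. It implies (3): since $u$ is bounded, limits imply limits of averages, and $\langle v,v\rangle=1$.

**The Heisenberg group by hand.** On $\mathbb R^3$ put $(x,y,a)(x',y',a')=(x+x',y+y',a+a'+xy')$. The left-invariant fields $X=\partial_x$, $Y=\partial_y+x\partial_a$ have $[X,Y]=\partial_a$, so this is a Carnot group of step 2. Take $X,Y$ orthonormal. Horizontal curves satisfy $\dot a=x\dot y$; so the horizontal lift of a plane curve records $\int x\,dy$. With $h_X=p_x$ and $h_Y=p_y+p_ax$, a normal extremal has $p_y,p_a$ constant and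
$$\dot h_X=-p_ah_Y,\qquad \dot h_Y=p_ah_X ,$$
so $u=(h_X,h_Y)$ rotates at the constant rate $p_a$, and the plane curve is a circle, or a line if $p_a=0$. An abnormal lift has $p_x=0$ and $p_y+p_ax=0$. Hence $p_a\dot x=0$, and $0=\dot p_x=-p_a\dot y$. If $p_a\neq0$ the curve is constant; if $p_a=0$ then $p_y=0$ too and the covector vanishes. So every arc-length geodesic is locally normal. The rate $p_a$ is determined by $u$ and therefore is the same on all of $\mathbb R$. If $p_a\ne0$, the averages of $u$ tend to $0$, so (3) fails, and with it (4); such a geodesic is not a metric line and does not satisfy the limit condition. If $p_a=0$, then $u$ is constant, (4) holds, and (L) applies. So the conjecture holds in the Heisenberg group. We must go to higher step.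

## 3. The groups $\mathbb G_q$ and their normal extremals

We now build groups whose horizontal lifts record exactly the integrals of Section 1. Let $q(x)=\sum_{i=1}^nc_ix_i^2$ with all $c_i\ne0$, and $B(x,a)=\sum c_ix_ia_i$. On $\mathbb G_q=\mathbb R^n\times\mathbb R\times\mathbb R^n\times\mathbb R\ni(x,y,a,z)$ put
$$(x,y,a,z)(x',y',a',z')=\bigl(x+x',\;y+y',\;a+a'+y'x,\;z+z'+2B(x,a')+q(x)y'\bigr). \tag{5}$$

**Step 1 (this is a group).** In both $(gg')g''$ and $g(g'g'')$ the $a$-component is $a+a'+a''+y'x+y''(x+x')$. The $z$-component of $(gg')g''$ is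
$$z+z'+z''+2B(x,a')+q(x)y'+2B(x+x',a'')+q(x+x')y'',$$
that of $g(g'g'')$ is
$$z+z'+z''+2B(x',a'')+q(x')y''+2B(x,a'+a''+y''x')+q(x)(y'+y''),$$
and they agree because $q(x+x')=q(x)+2B(x,x')+q(x')$. The identity is $0$ and
$$(x,y,a,z)^{-1}=(-x,-y,-a+yx,-z+2B(x,a)-q(x)y).$$
For instance, the $z$-component of $gg^{-1}$ is $2B(x,a)-q(x)y+2B(x,-a+yx)-q(x)y=0$.

**Step 2 (it is a Carnot group of step 3).** Differentiating (5) in the primed variables at $0$ gives the left-invariant fields
$$X_i=\partial_{x_i},\qquad Y=\partial_y+\sum x_i\partial_{a_i}+q(x)\partial_z,\qquad A_i=\partial_{a_i}+2c_ix_i\partial_z,\qquad Z=\partial_z.$$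
The only nonzero brackets are $[X_i,Y]=A_i$ and $[X_i,A_i]=2c_iZ$. So $V_1=\mathrm{span}(X_i,Y)$, $V_2=\mathrm{span}(A_i)$, $V_3=\mathbb RZ$ is a grading as required. We take $X_1,\dots,X_n,Y$ orthonormal. For $n=1$ this is the Engel group; for $n=2$ the dimension is 6.

**Step 3 (what horizontal curves and their endpoints are).** Horizontal curves are those with
$$\dot a_i=x_i\dot y,\qquad\dot z=q(x)\dot y. \tag{6}$$
Their left-trivialized velocity is $u=\sum\dot x_iX_i+\dot yY$, which we write $u=(\dot x,\dot y)$, and their length is $\int\sqrt{|\dot x|^2+\dot y^2}\,dt$. Hence two horizontal curves with the same starting point have the same end point if and only if the values of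
$$\Delta x,\qquad\Delta y,\qquad\int x_i\,dy\ (1\le i\le n),\qquad\int q(x)\,dy \tag{7}$$
agree. Clearly $dist\ge|\Delta y|$. Left translation adds constants to $x$ and $y$ and preserves horizontality, so two horizontal lifts of the same $(x,y)$-curve, or of two curves differing by a translation of $(x,y)$, differ by a left translation.

**Step 4 (normal extremals).** Here $h_{X_i}=p_i$ and $h_Y=F(x):=p_y+p_a\cdot x+p_zq(x)$, so $H=\frac12(|p|^2+F(x)^2)$. It does not involve $y,a,z$, so $p_y,p_a,p_z$ are constant, and
$$\dot x=p,\qquad\ddot x=-F\nabla F(x),\qquad\dot y=F(x),\qquad|\dot x|^2+F^2=1\ \text{(arc length)}. \tag{8}$$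

**Step 5 (abnormal lifts).** An abnormal lift has $p\equiv0$ and $F(x(t))\equiv0$, with constants $(p_y,p_a,p_z)\neq0$, and Hamilton's equation $\dot p=-\dot y\,\nabla F(x)$ gives
$$\dot y\,\nabla F(x(t))=0\quad\text{a.e.} \tag{9}$$
For example, along $x\equiv0$ the covector with $p_z=1$ and all else zero has $F=q$, $F(0)=0$, $\nabla F(0)=0$: the lift of the $y$-axis is abnormal. It is not strictly abnormal, because $p_y=1$, $F\equiv1$ is a normal lift.

**Step 6 (the loop is a geodesic with the limit condition).** Suppose $c_1=1$. Put $F=1-q$ (so $p_y=1$, $p_a=0$, $p_z=-1$) and $x=(x_1,0,\dots,0)$ with $x_1=\sqrt2\,\mathrm{sech}(\sqrt2t)$. On this curve $F=1-x_1^2$, and by Section 1, $\dot x_1^2+F^2=1$ and $\ddot x_1=2x_1F=-F\,\partial_1F$. For $i\ge2$, $\partial_iF=-2c_ix_i=0$. So (8) holds with $y=t-\sqrt2\tanh(\sqrt2t)$. By (N) every horizontal lift of this curve is an arc-length geodesic, and $(\dot x,\dot y)\to(0,1)$, that is, $u\to Y$ as $t\to\pm\infty$. We call it the *standard soliton*. The integrals of Section 1 are its data (7) on $[-T,T]$: $\int x_1dy=-2\sigma\tau$,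 $\int q\,dy=I_2$, and $\int x_i\,dy=0$ for $i\ge2$.

**Step 7 (isometries).** The reflection $(x,y,a,z)\mapsto(x,-y,-a,-z)$ is an automorphism of $\mathbb G_q$, since all terms in the last three components of (5) change sign. It preserves the metric. The dilation $(x,y,a,z)\mapsto(rx,ry,r^2a,r^3z)$, $r>0$, is an automorphism, since $y'x$ scales by $r^2$, and $B(x,a')$ and $q(x)y'$ scale by $r^3$. It multiplies lengths by $r$. Finally, $(x,y,a,z)\mapsto(x,y,a,z/c)$ is an isometric isomorphism $\mathbb G_q\cong\mathbb G_{q/c}$ for every $c\neq0$.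

## 4. Three theorems on the limit condition

**Theorem 1 (disproof).** *Let $n=2$, $q=x_1^2-\kappa x_2^2$ with $\kappa>0$. In $\mathbb G_q$, let $\gamma$ be a horizontal lift of*
$$x_1(t)=\sqrt2\,\mathrm{sech}(\sqrt2t),\quad x_2(t)=0,\quad y(t)=t-\sqrt2\tanh(\sqrt2t).$$
*Then $\gamma$ is an arc-length parametrized normal geodesic and $u(t)\to Y$ as $t\to\pm\infty$, where $Y\in V_1$ is a unit vector. But for every $T_0\in\mathbb R$ the arc $\gamma|_{[T_0,T]}$ is not minimizing for $T$ large, and precisely*
$$\lim_{T\to\infty}\bigl[(T-T_0)-dist(\gamma(T_0),\gamma(T))\bigr]=\sqrt2\bigl(1-\tanh(\sqrt2T_0)\bigr)>0,\qquad\lim_{T\to\infty}\bigl[2T-dist(\gamma(-T),\gamma(T))\bigr]=2\sqrt2.$$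
*In particular $\gamma$ is not a metric line, and the conjecture is false.*

**Theorem 2 (sharpness of the step).** *The conjecture holds in every Carnot group of step $\le2$: there, both classes of curves are exactly the arc-length horizontal lifts of straight lines. For every $s\ge3$ there is a Carnot group of step $s$ in which it fails.*

**Theorem 3 (dichotomy).** *Let $q$ be nondegenerate. The conjecture holds in $\mathbb G_q$ (with $X_1,\dots,X_n,Y$ orthonormal) if and only if $q=c|x|^2$ for a constant $c\ne0$. In that case the metric lines are exactly the lifts of arc-length parametrized straight lines and of the solitons*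
$$x=x_c+\sqrt{2/\mu}\;\mathrm{sech}(\sqrt{2\mu}(t-t_0))\,e,\qquad\dot y=\varepsilon(1-\mu|x-x_c|^2), \tag{10}$$
*where $\mu>0$, $|e|=1$, $\varepsilon=\pm1$.*

Theorem 1 uses only (N) among the cited facts. What fails in it is the implication from the limit condition to metric line. Whether every metric line in every Carnot group satisfies the limit condition is not decided here.

## 5. Minimality of the loop when $q=|x|^2$, and what breaks for an indefinite form

We begin where one would try to *prove* the conjecture. The standard tool is a pointwise inequality between the speed and an integrable quantity: if $|f|\le1$, then a unit vector $(\dot x,\dot y)$ satisfies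
$$1\ge f\,\dot y+\sqrt{1-f^2}\,|\dot x|. \tag{11}$$
One chooses $f$ so that the integral of the right side is controlled by the endpoint data (7). For $q=|x|^2$ this succeeds, if $f$ is adapted to the competitor.

**Lemma 4.** *Let $q=|x|^2$. The lifts of the solitons (10) are metric lines.*

**Step 1 (reduce to the standard soliton).** When $q=|x|^2$, the maps $(x,y,a,z)\mapsto(Rx,y,Ra,z)$ with $R$ orthogonal are isometric automorphisms. A left translation gives $x_c=0$, an orthogonal map gives $e=e_1$, the reflection gives $\varepsilon=1$, and a time shift gives $t_0=0$. The dilation with $r=\sqrt\mu$, followed by the change of time $t'=\sqrt\mu\,t$, turns $x$ into $\sqrt2\,\mathrm{sech}(\sqrt2t')\,e_1$, keeps $dy/dt=1-2\,\mathrm{sech}^2(\sqrt2t')$, and preserves arc-length parametrization and the property of being a metric line. So it suffices to treat the standard soliton $\gamma$ and to show that $\gamma|_{[-T,T]}$ is minimizing for every $T>0$.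

**Step 2 (bound the length of any competitor by a function of one parameter).** Let $\eta$ be a horizontal curve from $\gamma(-T)$ to $\gamma(T)$, parametrized by arc length on $[0,\Lambda]$. Along $\eta$ put $\rho=|x|$ and $m=\max\rho\ge s>0$, and let $\nu=2/m^2$ and $f=1-\nu\rho^2$. Then $f\in[-1,1]$ and $1-f^2=\nu\rho^2(2-\nu\rho^2)$. The function $\rho$ is absolutely continuous with $|\dot\rho|\le|\dot x|$, so (11) gives
$$1\ge\dot y-\nu\rho^2\dot y+\sqrt\nu\,\rho\sqrt{2-\nu\rho^2}\,|\dot\rho|\quad\text{a.e.}$$
Integrate. Since $\eta$ ends at $\gamma(T)$, $\int\rho^2dy=I_2=-|I_2|$. Since $\rho$ goes from $s$ up to $m$ and back to $s$, the last term contributes at least twice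
$$\int_s^m\sqrt\nu\,\rho\sqrt{2-\nu\rho^2}\,d\rho=\frac{(2-\nu s^2)^{3/2}}{3\sqrt\nu}=\frac{2m}3\Bigl(1-\frac{s^2}{m^2}\Bigr)^{3/2}$$
(substitute $v=2-\nu\rho^2$, which vanishes at $\rho=m$). With $\Delta y=2T-2\sqrt2\,\tau$ we get
$$\Lambda\ge2T-2\sqrt2\,\tau+g(m),\qquad g(m)=\frac{2|I_2|}{m^2}+\frac43\,\frac{(m^2-s^2)^{3/2}}{m^2}. \tag{12}$$

**Step 3 (minimize $g$).** Differentiating,
$$m^3g'(m)=-4|I_2|+\frac43(m^2-s^2)^{1/2}\bigl[3m^2-2(m^2-s^2)\bigr]=-4|I_2|+\frac43(m^2-s^2)^{1/2}(m^2+2s^2),$$
which is increasing for $m\ge s$. At $m=\sqrt2$, with $s^2=2\sigma^2=2-2\tau^2$, we have $(m^2-s^2)^{1/2}=\sqrt2\,\tau$ and $m^2+2s^2=6-4\tau^2$, so by (1)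
$$m^3g'(m)=-\sqrt2\,\tau\Bigl(8-\frac{16}3\tau^2\Bigr)+\frac43\sqrt2\,\tau(6-4\tau^2)=0.$$
Hence $g$ is smallest at $m=\sqrt2$, and
$$g(m)\ge g(\sqrt2)=|I_2|+\frac23(2\tau^2)^{3/2}=\sqrt2\,\tau\Bigl(2-\frac43\tau^2\Bigr)+\frac{4\sqrt2}3\tau^3=2\sqrt2\,\tau .$$
So $\Lambda\ge2T$. $\square$

Now repeat the attempt for $q=x_1^2-\kappa x_2^2$. The term $\int f\,dy$ is fixed by the endpoints when $f$ is an affine function of $q$, so one would take $f=1-\nu q$ with $\nu>0$. But at points $x=(0,x_2)$ with $x_2\ne0$ we have $f=1+\nu\kappa x_2^2>1$. There $\sqrt{1-f^2}$ is not defined. Even the weaker inequality $1\ge f\dot y$ is false: moving straight in the $y$-direction over such a point at unit speed gives $f\dot y>1$. With $\nu<0$ the same happens at $(x_1,0)$. So the argument stops exactly on the set $\{q<0\}$, and a shortcut should spend its time there. This is what the wave of Section 1 does.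

## 6. A long wave replaces the loop: the form $x_1^2-\kappa x_2^2$

**Proof of Theorem 1.** By Section 3, Step 6, $\gamma$ is an arc-length normal geodesic with $u\to Y$ at both ends. Fix $T_0$ and let $T\to\infty$.

**Step 1 (record what a competitor must match).** Put $s_0=x_1(T_0)>0$ and $s_1=x_1(T)\to0$. Along $\gamma|_{[T_0,T]}$:

* $\ell:=\Delta y=(T-T_0)-\int_{T_0}^Tx_1^2\,dt\to\infty$, because $\dot y=1-x_1^2$ and $\int_{\mathbb R}x_1^2dt<\infty$;
* $J_1:=\int x_1\,dy=\frac12\bigl(\dot x_1(T)-\dot x_1(T_0)\bigr)$, because $\ddot x_1=2x_1\dot y$, so $|J_1|\le1$; and $\int x_2\,dy=0$;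
* $J_2:=\int q\,dy=\int x_1^2\,\dot y\,dt$, so $|J_2|\le\int_{\mathbb R}x_1^2\,dt$ is bounded.

**Step 2 (write down a competitor with two free parameters).** We want a graph over $y$ with one parameter for each of the two integrals that do not match automatically. Starting at $\gamma(T_0)$, lift for $w\in[0,1]$ the curve
$$y=y(T_0)+\ell w,\qquad x_1=s_0(1-w)+s_1w+\alpha\sin\pi w,\qquad x_2=\beta\sin2\pi w. \tag{13}$$
The values of $\Delta x$ and $\Delta y$ match, and $\int x_2\,dy=\ell\beta\int_0^1\sin2\pi w\,dw=0$.

**Step 3 (choose $\alpha$ to match $\int x_1dy$).** Since $\int_0^1\sin\pi w\,dw=2/\pi$, we need $\ell\bigl(\frac{s_0+s_1}2+\frac{2\alpha}\pi\bigr)=J_1$, that is,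
$$\alpha=\frac\pi2\Bigl(\frac{J_1}\ell-\frac{s_0+s_1}2\Bigr)\longrightarrow-\frac{\pi s_0}4 .$$

**Step 4 (choose $\beta$ to match $\int q\,dy$).** Let $N=\int x_1^2dy=\ell\int_0^1x_1^2\,dw$ along (13). As $T\to\infty$, $x_1(w)\to s_0(1-w-\frac\pi4\sin\pi w)$ uniformly in $w$. With $\int_0^1(1-w)\sin\pi w\,dw=1/\pi$ we get
$$\frac N\ell\to s_0^2\int_0^1\Bigl(1-w-\frac\pi4\sin\pi w\Bigr)^2dw=s_0^2\Bigl(\frac13-\frac12+\frac{\pi^2}{32}\Bigr)>0 .$$
So $N\to\infty$ while $J_2$ is bounded, and $N-J_2>0$ for $T$ large. This surplus has the wrong sign for any correction in $x_1$ alone to be obvious, but the $x_2$-wave removes it: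
$$\int q\,dy=N-\frac{\kappa\beta^2\ell}2=J_2\quad\text{for}\quad\beta^2=\frac{2(N-J_2)}{\kappa\ell},$$
and $\beta$ is bounded as $T\to\infty$. By (7) the competitor ends exactly at $\gamma(T)$.

**Step 5 (measure the competitor).** Let primes denote $d/dw$. Since $\sqrt{\ell^2+r}\le\ell+\frac r{2\ell}$, its length is
$$\int_0^1\sqrt{\ell^2+(x_1')^2+(x_2')^2}\,dw\le\ell+\frac1{2\ell}\int_0^1\bigl((x_1')^2+(x_2')^2\bigr)dw=\ell+O(1/\ell),$$
because $s_0,s_1,\alpha,\beta$ stay bounded. Together with $dist\ge|\Delta y|$ this gives
$$\ell\le dist(\gamma(T_0),\gamma(T))\le\ell+O(1/\ell).$$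

**Step 6 (the first limit).** By Step 1,
$$(T-T_0)-\ell=\int_{T_0}^Tx_1^2\,dt\to\int_{T_0}^\infty2\,\mathrm{sech}^2(\sqrt2t)\,dt=\sqrt2\bigl(1-\tanh(\sqrt2T_0)\bigr)>0 .$$
By Step 5 the same limit holds for $(T-T_0)-dist(\gamma(T_0),\gamma(T))$, and so $\gamma|_{[T_0,T]}$ is not minimizing for $T$ large.

**Step 7 (the second limit).** From above, $2T-dist(\gamma(-T),\gamma(T))\le2T-\Delta y=2\sqrt2\,\tau\le2\sqrt2$. From below, fix $T_0$ and take $T\ge|T_0|$. The arc from $\gamma(-T)$ to $\gamma(T_0)$ has length $T_0+T$, so by the triangle inequality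
$$2T-dist(\gamma(-T),\gamma(T))\ge2T-(T_0+T)-dist(\gamma(T_0),\gamma(T))=(T-T_0)-dist(\gamma(T_0),\gamma(T)).$$
Hence the lower limit is at least $\sqrt2(1-\tanh(\sqrt2T_0))$ for every $T_0$. Let $T_0\to-\infty$. $\blacksquare$

**Remark.** The half-lines $\gamma|_{(-\infty,T_0]}$ are not minimizing either. The isometric reflection of Section 3, Step 7 sends $\gamma(t)$ to a lift of $(x(t),-y(t))=(x(-t),y(-t))$, so it carries $\gamma$, up to left translation, to $\gamma$ run backward.

## 7. Step two, and products for higher step: proof of Theorem 2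

**Step 1 (in step $\le2$ every minimizer has a normal lift).** Let $\mathbb G$ have step $\le2$. Then $\mathcal D+[\mathcal D,\mathcal D]=T\mathbb G$. A strictly abnormal minimizer would by (G) have a nonzero covector lift annihilating $T\mathbb G$, which is impossible. By (P), every arc-length minimizer has a normal lift.

**Step 2 (the velocity of a geodesic is an orbit of a rotation group).** Let $e_i$ be an orthonormal basis of $V_1$. Along a normal lift, $u_i=h_{e_i}$, and (2) gives $\dot u_i=\sum_ju_jh_{[e_j,e_i]}$. The numbers $J_{ij}=h_{[e_j,e_i]}$ form a skew matrix. They are constant, because by (2) their derivatives involve only $h_{[e_k,[e_j,e_i]]}=0$. So $\dot u=Ju$ with $J$ constant and skew. For a geodesic on $\mathbb R$ this holds near every time, with a $J$ that may a priori depend on the interval. In any case $u$ is real analytic on $\mathbb R$. After a time shift, $u(t)=e^{tJ}u_0$ on an interval around $0$ for one such $J$, hence on all of $\mathbb R$ by analyticity. (The shift affects neither (3) nor (4), since $u$ is bounded.)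

**Step 3 (averages force $u$ to be constant).** Since $J$ is skew, $V_1=\ker J\oplus\mathrm{im}\,J$ orthogonally, and
$$\frac1{2t}\int_{-t}^te^{rJ}Jw\,dr=\frac{e^{tJ}w-e^{-tJ}w}{2t}\to0 .$$
So $\frac1{2t}\int_{-t}^tu\,dr\to Pu_0$, where $P$ is the orthogonal projection onto $\ker J$. If an arc-length geodesic $\gamma$ is a metric line, then (3) holds by (A); if it satisfies the limit condition, then (3) also holds. In both cases $1=\langle v,Pu_0\rangle\le|Pu_0|\le|u_0|=1$. So $Pu_0=u_0$, $Ju_0=0$, and $u$ is constant: $\gamma$ is a lift of a straight line. Conversely, a curve with constant unit $u$ is a metric line by (L), and it satisfies (4). So both classes coincide.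

**Step 4 (failure in every step $s\ge3$).** Let $N$ be a Carnot group of step $s$; one exists, for instance with Lie algebra spanned by $b,f_1,\dots,f_s$ and nonzero brackets $[b,f_i]=f_{i+1}$ for $i<s$, graded by $V_1=\mathrm{span}(b,f_1)$ and $V_i=\mathbb Rf_i$ for $i\ge2$. (It is the semidirect product of $\mathbb Rb$, acting by a nilpotent derivation, with an abelian algebra, so the Jacobi identity holds.) Take $\mathbb G_q\times N$ with the product metric and $\mathbb G_q$ from Theorem 1; it is a Carnot group of step $\max(3,s)=s$. Projecting a horizontal curve to $\mathbb G_q$ gives a horizontal curve that is no longer, and a curve $\eta$ in $\mathbb G_q$ can be placed in the product as $(\eta,e)$ with the same length, so $dist((g,e),(g',e))=dist(g,g')$. Hence $(\gamma,e)$ is a geodesic, its velocity tends to the unit vector $(Y,0)$ at both ends, and it is not a metric line. $\blacksquare$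

## 8. A smaller loop in a heavier direction: $q\ne c|x|^2$

This section proves the "only if" half of Theorem 3.

**Step 1 (normalize $q$).** Suppose $q$ is not a multiple of $|x|^2$, so the $c_i$ are not all equal. If two coefficients have opposite signs, relabel them as the first two and divide $q$ by $c_1$ (Section 3, Step 7). If all have the same sign, take two of different absolute value, the smaller one first, and divide by it. We may therefore assume $c_1=1$ and either (i) $c_2<0$, or (ii) $c_2=:c>1$. Let $\gamma$ be the standard soliton, which is a geodesic satisfying the limit condition with $v=Y$. All curves below have $x_i=0$ for $i\ge3$, so the integrals $\int x_i\,dy$ with $i\ge3$ match automatically.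

**Step 2 (case (i)).** The proof in Section 6 with $\kappa=|c_2|$ applies word for word, and $\gamma$ is not a metric line.

**Step 3 (what to do in case (ii)).** Now $q=x_1^2+cx_2^2$ on our curves. By (1) we need $\int q\,dy=I_2<0$, and no graph over $y$ can achieve that: the wave trick is unavailable, and some loop is needed. But a loop may be made in the $x_2$-direction, where $q$ weighs more. The loop scaled by $1/k$ has excess length about $2\sqrt2/k$ and contributes about $-ck^{-3}\frac{2\sqrt2}3$ to $\int q\,dy$. Choosing $k$ with $1<k<c^{1/3}$ makes it both cheaper than the original loop and more negative than needed. The overshoot is wanted, because all remaining corrections, being graphs, can only add nonnegative amounts. We take $k=c^{1/4}>1$.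

**Step 4 (the small loop, closed up to start and end at $x_2=0$).** Let
$$\tilde x(t)=\frac{\sqrt2}k\,\mathrm{sech}(\sqrt2kt),\qquad\dot{\tilde y}=1-2\,\mathrm{sech}^2(\sqrt2kt),\qquad t\in[-S,S].$$
This is the curve of Section 1 scaled by $1/k$, so it has unit speed. Let $s_S=\tilde x(\pm S)$. Up to a translation in $y$, the curve $(\tilde x-s_S,\tilde y)$ runs from $(0,0)$ to $(0,\ell_0)$ and has length $2S$, with
$$2S-\ell_0=\int_{-S}^S2\,\mathrm{sech}^2(\sqrt2kt)\,dt=\frac{2\sqrt2}k\tanh(\sqrt2kS)<\frac{2\sqrt2}k .$$
Put $A_0=\int(\tilde x-s_S)\,d\tilde y$ and $Z_0=c\int(\tilde x-s_S)^2\,d\tilde y$. By scaling and (1), $\int\tilde x^2d\tilde y\to-k^{-3}\frac{2\sqrt2}3$ as $S\to\infty$. The other terms of $Z_0/c$ are $-2s_S\int\tilde x\,d\tilde y$ and $s_S^2\ell_0$; they tend to $0$, since $s_S$ decays exponentially, $\int\tilde x\,dt$ is bounded and $|\ell_0|\le2S$. Thus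
$$Z_0\to-ck^{-3}\,\frac{2\sqrt2}3=-c^{1/4}\,\frac{2\sqrt2}3<-\frac{2\sqrt2}3 .$$
Fix $S$ with $Z_0<-\frac{2\sqrt2}3$.

**Step 5 (the competitor).** Let $T\to\infty$, with $\tau,\sigma,s,I_2$ as in Section 1, $\ell=2T-2\sqrt2\,\tau$ and $\ell'=\ell-\ell_0$, which is positive for $T$ large. Starting from $\gamma(-T)$, where $x_1=s$ and $x_2=0$, the competitor has two pieces.

* First piece: $x_1\equiv s$, and $(x_2,y)$ follows the plane curve of Step 4.
* Second piece: a graph over $y\in[0,\ell']$ (origin of $y$ shifted),
$$x_1=s+\alpha\sin\frac{\pi y}{\ell'},\qquad x_2=\alpha_2\sin\frac{\pi y}{\ell'}+\beta\sin\frac{2\pi y}{\ell'} .$$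

The values of $\Delta x$ and $\Delta y$ match.

**Step 6 (solve for the three parameters).** The remaining conditions in (7) are as follows.

* $\int x_1\,dy=s\ell+\frac{2\alpha\ell'}\pi=-2\sigma\tau$. This defines $\alpha$, and $\alpha=O(\sigma)$, because $s=\sqrt2\,\sigma$ and $\ell/\ell'\to1$. So $\alpha$ is exponentially small in $T$.
* $\int x_2\,dy=A_0+\frac{2\alpha_2\ell'}\pi=0$, that is, $\alpha_2=-\frac{\pi A_0}{2\ell'}=O(1/T)$.
* $\int q\,dy=s^2\ell_0+Z_0+N+\frac{c\ell'}2(\alpha_2^2+\beta^2)=I_2$, where $N$ is the integral of $x_1^2\,dy$ over the second piece. We used that $\sin\frac{\pi y}{\ell'}$ and $\sin\frac{2\pi y}{\ell'}$ are orthogonal on $[0,\ell']$, each with square integral $\ell'/2$. Here $N=O(\sigma^2\ell')\to0$, $s^2\ell_0\to0$ and $\ell'\alpha_2^2\to0$, so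
$$\frac{c\ell'}2\beta^2=I_2-Z_0-s^2\ell_0-N-\frac{c\ell'}2\alpha_2^2\longrightarrow-\frac{2\sqrt2}3-Z_0>0 .$$
The equation is solvable for $T$ large, with $\beta^2=O(1/T)$.

So the competitor ends at $\gamma(T)$.

**Step 7 (compare lengths).** On the second piece, $\sqrt{1+r}\le1+\frac r2$ bounds the length by $\ell'+\frac{\pi^2}{4\ell'}(\alpha^2+\alpha_2^2+4\beta^2)$. The total is at most
$$2S+\ell'+\frac{\pi^2}{4\ell'}(\alpha^2+\alpha_2^2+4\beta^2)=\ell+(2S-\ell_0)+o(1).$$
Since $2S-\ell_0<2\sqrt2/k<2\sqrt2$ and $2T=\ell+2\sqrt2\,\tau$ with $\tau\to1$, the competitor is shorter than $2T$ for $T$ large. So $\gamma$ is not a metric line, and the conjecture fails in $\mathbb G_q$. $\blacksquare$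

## 9. Abnormal minimizers and the classification for $q=c|x|^2$

This section proves the rest of Theorem 3. By Section 3, Step 7 we may assume $q=|x|^2$. Lemma 4 shows that solitons are metric lines. It remains to show that a metric line, or a geodesic with the limit condition, is a lift of a line or a soliton. The equations (8) will do this, but only if they hold on all of $\mathbb R$ with fixed constants; so abnormal curves must be dealt with first.

**Lemma 5.** *If a length-minimizer parametrized by arc length on an interval has an abnormal lift, then $u=(\dot x,\dot y)$ is constant on that interval.*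

**Step 1 (either $y$ or $x$ is constant).** By Section 3, Step 5, we have constants $(p_y,p_a,p_z)\neq0$ with $F=p_y+p_a\cdot x+p_z|x|^2$, $F(x(t))\equiv0$, and $\dot y\,\nabla F(x)=0$ a.e. If $p_z=0$, then $p_a\ne0$, since otherwise $F=p_y=0$ and all constants vanish; so $\nabla F=p_a\neq0$ and $\dot y=0$ a.e. If $p_z\ne0$, complete the square: $F=f_0+p_z|x-x_c|^2$. If $f_0\neq0$, then $F=0$ says that $|x-x_c|$ is a positive constant, so $\nabla F=2p_z(x-x_c)\ne0$ along the curve, and $\dot y=0$ a.e. If $f_0=0$, then $x\equiv x_c$.

**Step 2 (minimality makes the curve straight).** If $y$ is constant, then $\Delta y=\Delta a=\Delta z=0$ by (6). The straight $x$-segment with $y$ constant joins the same endpoints and has length $|\Delta x|$; so minimality forces $x$ to run along a straight segment without turning, and with arc length $\dot x$ is constant. If $x\equiv x_c$, the straight $y$-segment over $x_c$ joins the same endpoints ($\Delta a=x_c\Delta y$, $\Delta z=|x_c|^2\Delta y$) and has length $|\Delta y|$; so $\dot y$ has constant sign, and $\dot y\equiv1$ or $\dot y\equiv-1$.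 $\square$

**Lemma 6.** *Every arc-length geodesic $\gamma:\mathbb R\to\mathbb G_q$ is either a lift of a straight line or a normal extremal (8) on all of $\mathbb R$, with fixed $p_y,p_a,p_z$.*

**Step 1 (local normality and analyticity).** Each $t$ lies in the interior of a compact interval on which $\gamma$ is minimizing; call such an arc and its subarcs short. By (P) a short arc has a normal or an abnormal lift. In the abnormal case $u$ is constant by Lemma 5, and then $p=\dot x$, $p_y=\dot y$, $p_a=0$, $p_z=0$ satisfies (8), so there is a normal lift as well. Thus $\gamma$ is locally normal, and since (8) is a polynomial system, $u$ is real analytic on $\mathbb R$.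

**Step 2 (uniqueness of the lift makes the constants global).** If $u$ is constant on some interval, it is constant on $\mathbb R$ and $\gamma$ is a lift of a straight line. Otherwise no short arc has an abnormal lift, by Lemma 5. Suppose a short arc had two different normal lifts, with data $(p,F)$ and $(\hat p,\hat F)$. Then $p=\dot x=\hat p$ and $F(x(t))=\dot y=\hat F(x(t))$. Subtracting the equations $\dot p=-\dot y\,\nabla F$, we see that the difference of the lifts is nonzero, has zero $p$-component, $(F-\hat F)(x(t))\equiv0$ and $\dot y\,\nabla(F-\hat F)=0$. It is an abnormal lift, a contradiction. So the normal lift of each short arc is unique, the lifts agree on overlaps, and the constants are the same on all of $\mathbb R$. $\square$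

**Classification.** Let $\gamma$ be an arc-length geodesic that is a metric line *or* satisfies the limit condition. In both cases there is a unit vector $v$ with
$$\frac1{2T}\int_{-T}^T\langle v,u\rangle\,dt\to1\qquad(T\to\infty), \tag{14}$$
by (A) in the first case and by averaging (4) in the second. We claim that $\gamma$ is a lift of a straight line or of a soliton (10). By Lemma 6 we may assume that (8) holds on $\mathbb R$.

**Step 1 (the case $p_z=0$: only lines survive).** Write $F=p_y+b\cdot x$ with $b=p_a$. If $b=0$, then $F$ is constant, $\ddot x=0$ and $u$ is constant. Let $b\neq0$. Then $\ddot x=-Fb$, so $\ddot F=-|b|^2F$ and $F=A\cos(|b|t+\varphi)$. If $A=0$, then $F\equiv0$, $\ddot x=0$ and $u$ is constant. If $A\ne0$, then $b\cdot\dot x=\dot F$, while the part of $\dot x$ orthogonal to $b$ is a constant $w$; so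
$$\dot x=w-A\sin(|b|t+\varphi)\frac b{|b|},\qquad|w|^2+A^2=|\dot x|^2+F^2=1 .$$
The averages of $u=(\dot x,F)$ tend to $(w,0)$, which has norm $|w|<1$. This contradicts (14).

**Step 2 (the case $p_z\ne0$: motion on a line through the center).** Complete the square: $F=f_0+p_z|r|^2$ with $r=x-x_c$. Since $|F|\le1$, $r$ is bounded, so the averages of $\dot x=\dot r$ tend to $0$. Then (14) says that $v_y$ times the average of $\dot y$ tends to $1$, where $v_y=\langle v,Y\rangle$; as $|v_y|\le1$ and $|\dot y|\le1$, we get $v=\pm Y$. The reflection replaces $(y,F)$ by $(-y,-F)$, so we may take $v=Y$. Now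
$$\frac1{2T}\int_{-T}^T(1-F)\,dt\to0. \tag{15}$$
Since $|\dot r|^2=1-F^2\le2(1-F)$, the averages of $|\dot r|^2$ tend to $0$. The equation $\ddot r=-2p_zF\,r$ is radial, so $r\wedge\dot r$ is constant. Its squared norm is at most $\sup|r|^2$ times $|\dot r|^2$; averaging, it is $0$. So at one time $r$ and $\dot r$ lie on a common line $\mathbb Re$ with $|e|=1$, and this line is invariant under the equation. By uniqueness $r(t)=\xi(t)e$ for all $t$, with
$$\dot\xi^2=1-F^2,\qquad\ddot\xi=-2p_zF\xi,\qquad F=f_0+p_z\xi^2. \tag{16}$$
If $\xi$ is constant, then $u$ is constant and $\gamma$ is a lift of a line. From now on $\xi$ is not constant.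

**Step 3 ($f_0\ne\pm1$ is impossible).** Let $G(\xi)=1-(f_0+p_z\xi^2)^2$, so $\dot\xi^2=G(\xi)$ and $\ddot\xi=\frac12G'(\xi)$. A multiple real zero of $G$ needs $F=\pm1$ and $-4p_zF\xi=0$, hence $\xi=0$ and $f_0=\pm1$, which is excluded. So all real zeros of $G$ are simple. As $G\to-\infty$ at $\pm\infty$, $\xi$ moves in a compact interval $[\xi_-,\xi_+]$ with $G>0$ inside and simple zeros at the ends. Since $\int_{\xi_-}^{\xi_+}d\xi/\sqrt G$ converges, $\xi$ reaches the ends in finite time. At such a time $\dot\xi=0$, and by uniqueness $\xi$ is symmetric about it. Symmetry about two consecutive turning times makes $\xi$ periodic. Then $1-F\ge0$ is continuous and periodic, and it is not identically zero, because $F\equiv1$ would give $\dot\xi\equiv0$. So its average is positive, which contradicts (15).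

**Step 4 ($f_0=\pm1$ gives solitons).** Let $f_0=\epsilon=\pm1$. If $p_z$ had the sign of $\epsilon$, then $|F|>1$ wherever $\xi\ne0$, which is not allowed; so $F=\epsilon(1-\mu\xi^2)$ with $\mu=-\epsilon p_z>0$, and (16) becomes
$$\dot\xi^2=2\mu\xi^2-\mu^2\xi^4,\qquad\ddot\xi=2\mu\xi-2\mu^2\xi^3 .$$
If $\xi$ vanishes at some time, so does $\dot\xi$, and $\xi\equiv0$ by uniqueness. So $\xi$ has a fixed sign; changing $e$ to $-e$ if necessary, let $\xi>0$ and put $\zeta=1/\xi$. Then
$$\ddot\zeta=-\frac{\ddot\xi}{\xi^2}+\frac{2\dot\xi^2}{\xi^3}=2\mu\zeta,\qquad\dot\zeta^2=\frac{\dot\xi^2}{\xi^4}=2\mu\zeta^2-\mu^2 .$$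
So $\zeta=C_1e^{\omega t}+C_2e^{-\omega t}$ with $\omega=\sqrt{2\mu}$, and $-\mu^2=\dot\zeta^2-\omega^2\zeta^2=-8\mu C_1C_2$ gives $C_1C_2=\mu/8>0$. As $\zeta>0$, both constants are positive, and $\zeta=2\sqrt{C_1C_2}\cosh(\omega(t-t_0))=\sqrt{\mu/2}\,\cosh(\sqrt{2\mu}(t-t_0))$ for some $t_0$. Hence
$$\xi=\sqrt{2/\mu}\;\mathrm{sech}(\sqrt{2\mu}(t-t_0)),\qquad F=\epsilon(1-\mu\xi^2)\to\epsilon\quad\text{as }t\to\pm\infty .$$
By (15), $\epsilon=1$. So $\gamma$ is a lift of a soliton (10) with $\varepsilon=1$; undoing the reflection used for $v=-Y$ gives those with $\varepsilon=-1$. This proves the claim.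

**Step 5 (both classes contain all these curves).** Lifts of arc-length straight lines are metric lines by (L), and they have constant $u$, so they satisfy (4). Solitons are metric lines by Lemma 4, and by (10) they have $u\to\varepsilon Y$ as $t\to\pm\infty$. Hence in $\mathbb G_{c|x|^2}$ the metric lines and the arc-length geodesics satisfying the limit condition are the same curves, namely the lifts of straight lines and of solitons. (The isomorphism that reduced $c|x|^2$ to $|x|^2$ changes only $z$, so the list in terms of $(x,y)$ is unchanged.) Together with Section 8 this proves Theorem 3. $\blacksquare$
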